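# Braid groups inside mapping class groups: mod 2 homology that survives

## 1. Three twists on a torus with two holes

Take the torus $\mathbb R^2/\mathbb Z^2$ and the three curves
$$a_1=\{x=0\},\qquad a_2=\{y=0\},\qquad a_3=\{x=\tfrac12\}.$$
Here $a_1$ and $a_2$ meet in one point, so do $a_2$ and $a_3$, and $a_1,a_3$ are disjoint. The complement of the three curves consists of two open rectangles. Remove a small disc from the middle of each, around $(\frac14,\frac12)$ and $(\frac34,\frac12)$. What remains is a surface $\Sigma_{1,2}$ of genus $1$ with two boundary circles $\partial_1,\partial_2$, and it is a regular neighborhood of $a_1\cup a_2\cup a_3$.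

Choose $q_1\in\partial_1$ and $q_2\in\partial_2$, and let $M=H_1(\Sigma_{1,2},\{q_1,q_2\};\mathbb F_2)$. Its elements are represented by closed curves and by arcs joining $q_1$ to $q_2$. Since $H_1(\Sigma_{1,2};\mathbb F_2)$ has basis $[a_1],[a_2],[a_3]$, and one arc class must be added, $\dim M=4$. Let $\beta$ be the horizontal arc at height $y=\frac12$ from the hole at $x=\frac34$ through $x=1\equiv 0$ to the hole at $x=\frac14$. It crosses $a_1$ once and misses $a_2,a_3$. Put
$$b_1=\beta,\quad b_2=\beta+[a_1],\quad b_3=\beta+[a_1]+[a_2],\quad b_4=\beta+[a_1]+[a_2]+[a_3].$$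
This is a basis of $M$. A Dehn twist $D_a$ acts on $M$ by $D_a(x)=x+(x\cdot a)[a]$, where $x\cdot a$ is the mod 2 intersection number. Now count intersections:

* with $a_1$: $b_1\cdot a_1=1$, $b_2\cdot a_1=1$, $b_3\cdot a_1=1+1=0$, $b_4\cdot a_1=0$;
* with $a_2$: $b_1\cdot a_2=0$, $b_2\cdot a_2=1$, $b_3\cdot a_2=1$, $b_4\cdot a_2=1+1=0$;
* with $a_3$: $b_1\cdot a_3=0$, $b_2\cdot a_3=0$, $b_3\cdot a_3=1$, $b_4\cdot a_3=1$.

So $D_{a_i}$ sends $b_i$ to $b_i+[a_i]=b_{i+1}$, sends $b_{i+1}$ to $b_i$, and fixes the other two basis vectors. The three Dehn twists act as the three adjacent transpositions of four basis vectors. Moreover $b_1+b_2+b_3+b_4=[a_1]+[a_3]$, and this is the class of $\partial_1$, because $a_1$, $a_3$ and $\partial_1$ together bound the region $0\le x\le \frac12$ with its disc removed.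

The twists satisfy the braid relations, so $\sigma_i\mapsto D_{a_i}$ defines a homomorphism from the braid group $B_4$ to the mapping class group of $\Sigma_{1,2}$. We have just found that a finite linear quotient of the mapping class group still sees the permutation underlying a braid. Permutation groups have a great deal of mod 2 homology. For example, the commuting elements $\sigma_1,\sigma_3$ span a torus group $\mathbb Z^2$ in $B_4$, which gives a class in $H_2(B_4;\mathbb F_2)$. Does such a class stay nonzero in the homology of the mapping class group? We ask this for long chains of curves, that is, for large genus.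

## 2. The chain embedding and its effect on homology

**Definition.** Let $\Sigma_{g,n}$ be an oriented surface of genus $g$ with $n$ parametrized boundary components. Its mapping class group $\Gamma_{g,n}$ is the group of connected components of the group of orientation-preserving diffeomorphisms of $\Sigma_{g,n}$ that fix the boundary pointwise. We write $\Gamma_g=\Gamma_{g,0}$, and $D_a$ for the Dehn twist around a simple closed curve $a$.

If $a,b$ meet transversally in one point, then $D_aD_bD_a=D_bD_aD_b$. If they are disjoint, then $D_aD_b=D_bD_a$. Take a chain $a_1,\dots,a_{2g+1}$: consecutive curves meet transversally in one point, and non-consecutive curves are disjoint. A regular neighborhood of the union is a surface $\Sigma_{g,2}$, and $\sigma_i\mapsto D_{a_i}$ defines the standard geometric embedding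
$$\phi:B_{2g+2}\longrightarrow\Gamma_{g,2}.$$
Section 1 is the case $g=1$. The question treated here comes from Carl-Friedrich Bödigheimer and Ulrike Tillmann, "Embeddings of braid groups into mapping class groups and their homology", arXiv:1204.4310 (2012): *for $g\ge3$, is the map $\phi_*:\tilde H_*(B_{2g+2};\mathbb F_p)\to\tilde H_*(\Gamma_{g,2};\mathbb F_p)$ zero for every prime $p$?*

Let us try degree one. The generators $\sigma_i$ are conjugate in $B_n$, so $H_1(B_n;\mathbb F_p)=\mathbb F_p$ is spanned by the class of $\sigma_1$.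

**Lemma 1.** For $g\ge3$ the class of $D_{a_1}$ in $H_1(\Gamma_{g,2};\mathbb Z)$ is zero. Hence $\phi_*=0$ on $H_1(-;\mathbb F_p)$ for all $p$.

*Proof.* Let $S$ be a sphere with four holes. The lantern relation in its mapping class group says that the product of the twists around the four boundary curves equals the product $D_xD_yD_z$ of twists around three interior curves, each of which cuts $S$ into two pairs of pants. Glue $S$ along its four boundary circles to a connected surface of genus $g-3$ with six boundary circles. The result is connected with two boundary circles and Euler characteristic $-2+(2-2(g-3)-6)=-2g$, so it is $\Sigma_{g,2}$. The complement of $S$ is connected, so each of the four boundary curves of $S$ is nonseparating. Each of $x,y,z$ is nonseparating too, because both pairs of pants are joined to the connected complement of $S$.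

Cutting $\Sigma_{g,2}$ along any nonseparating curve gives a $\Sigma_{g-1,4}$. By the classification of surfaces, any two nonseparating curves are therefore related by an orientation-preserving diffeomorphism fixing the boundary, and their twists are conjugate. So all seven twists have the same class $t\in H_1(\Gamma_{g,2};\mathbb Z)$, and the lantern relation reads $4t=3t$. Thus $t=0$. The curve $a_1$ is nonseparating, since it meets $a_2$ once, so $D_{a_1}$ has class $t=0$. $\square$

(In fact $H_1(\Gamma_{g,2};\mathbb Z)=0$ for $g\ge3$: Powell, Harer; see Korkmaz, *Low-dimensional homology groups of mapping class groups: a survey*.)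

So degree one suggests the answer "yes". The answer is nevertheless **no**.

**Theorem A.** Let $g\ge3$ and $p=2$.

1. If $2g+2=2^k$, then $\phi_*\neq0$ on $H_{2g+1}(B_{2g+2};\mathbb F_2)$.
2. If $2g+2=2^k+2^l$ with $k>l\ge1$, then $\phi_*\ne0$ on $H_{2g}(B_{2g+2};\mathbb F_2)$.

So $\phi_*\ne0$ at $p=2$ whenever $g+1$ has at most two binary digits equal to $1$: $g=3,4,5,7,8,9,11,15,\dots$. The first case, $g=3$, already answers the question.

**Theorem B.** For $g=3$ and $p=2$, the map $\phi_*:H_i(B_8;\mathbb F_2)\to H_i(\Gamma_{3,2};\mathbb F_2)$ is injective for every $i\ne1$ and zero for $i=1$. The same holds after composing with $\Gamma_{3,2}\to\Gamma_3\to Sp_6(\mathbb F_2)$.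

**Theorem C.** If $g\ge3$ and $p>g+1$, then $\phi_*=0$ on $\tilde H_*(-;\mathbb F_p)$.

These notes do not settle odd $p\le g+1$ (for $g=3$ this is only $p=3$), nor $p=2$ for the remaining $g$, the first of which is $g=6$.

**Proof of Theorem C.** The point is that for large $p$ the braid group has no mod $p$ homology beyond degree one. For odd $p$, $\bigoplus_mH_*(B_m;\mathbb F_p)$ is the free graded-commutative algebra on classes with (number of strands, degree) equal to
$$(1,0),\quad(2,1),\quad(2p^j,2p^j-1),\quad(2p^j,2p^j-2)\qquad(j\ge1).$$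
This is due to Cohen, Chapter III of Cohen–Lada–May, *The Homology of Iterated Loop Spaces*, LNM 533, cited as [CLM] below. If $p>g+1$, then $p>4$ is odd and $n=2g+2<2p$, so on $n$ strands only the first two generators can occur. The second has odd degree, so its square is zero. The only monomials on $n$ strands therefore lie in degrees $0$ and $1$, and $\tilde H_*(B_n;\mathbb F_p)$ is concentrated in degree $1$, where $\phi_*=0$ by Lemma 1. $\blacksquare$

From here on homology and cohomology have $\mathbb F_2$-coefficients, $n=2g+2$, $\Sigma=\Sigma_{g,2}$ and $V_k=(\mathbb Z/2)^k$.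

## 3. The permutation module $M$

This section repeats the computation of Section 1 for every $g$. Choose $q_1\in\partial_1$, $q_2\in\partial_2$, and put
$$M=H_1(\Sigma,\{q_1,q_2\};\mathbb F_2),\qquad \rho=[\partial_1]=[\partial_2]\in H_1(\Sigma)\subset M .$$
The exact sequence $0\to H_1(\Sigma)\to M\to\tilde H_0(\{q_1,q_2\})=\mathbb F_2\to0$ gives $\dim M=(2g+1)+1=n$. There is an intersection pairing $M\times H_1(\Sigma)\to\mathbb F_2$, through the map $M\to H_1(\Sigma,\partial\Sigma)$. Since $\Gamma_{g,2}$ fixes $\partial\Sigma$ pointwise, it acts on $M$ and fixes $\rho$. So we get a homomorphism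
$$\Gamma_{g,2}\longrightarrow G:=\{T\in GL(M):T\rho=\rho\}$$
to a finite group. Let $\iota:B_n\to S_n$ be the projection.

**Lemma 2.** $M$ has a basis $b_1,\dots,b_n$ with $\sum_jb_j=\rho$ such that $D_{a_i}$ interchanges $b_i,b_{i+1}$ and fixes the other $b_j$. Moreover $[a_i]=b_i+b_{i+1}$. Hence $B_n\to\Gamma_{g,2}\to G$ is $\iota$ followed by the inclusion $S_n\hookrightarrow G$ as permutation matrices.

*Proof.* **Step 1: express $\rho$ through the chain.** $\Sigma$ retracts onto $\bigcup a_i$, which is built by successively attaching circles at one point. So the $[a_i]$ form a basis of $H_1(\Sigma)$. Put $\zeta=\sum_{i\text{ odd}}[a_i]\ne0$. If $j$ is even, $a_j$ meets $a_{j-1}$ and $a_{j+1}$, both counted in $\zeta$, so $\zeta\cdot a_j=2=0$. If $j$ is odd, $a_j$ meets only even-indexed curves and $a_j\cdot a_j=0$, so again $\zeta\cdot a_j=0$. Thus $\zeta$ lies in the radical of the intersection form on $H_1(\Sigma)$. By Lefschetz duality the form is the map $H_1(\Sigma)\to H_1(\Sigma,\partial\Sigma)\cong\mathrm{Hom}(H_1(\Sigma),\mathbb F_2)$,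 so the radical is the image of $H_1(\partial\Sigma)$, which is spanned by $\rho$. Hence $\zeta=\rho$.

**Step 2: find the arc $\beta$.** Let $\tau$ be a fiber of the regular neighborhood crossing $a_1$ once, away from $a_2$. It is an arc with ends on $\partial\Sigma$, with $\tau\cdot a_1=1$ and $\tau\cdot a_i=0$ for $i\ge2$. So $\tau\cdot\rho=\tau\cdot\zeta=1$. On the other hand, pushing $\partial_1$ slightly inward shows that $\tau\cdot[\partial_1]$ is the number mod 2 of ends of $\tau$ on $\partial_1$. So exactly one end lies on $\partial_1$ and the other on $\partial_2$. Sliding the ends along $\partial\Sigma$ to $q_1,q_2$ gives $\beta\in M\setminus H_1(\Sigma)$ with the same intersection numbers.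

**Step 3: the basis and the twists.** Put $b_1=\beta$ and $b_{i+1}=b_i+[a_i]$. Since $\beta$ and the $[a_i]$ form a basis of $M$, so do the $b_j$. Summing in pairs, $\sum_jb_j=(b_1+b_2)+(b_3+b_4)+\dots=\sum_{i\text{ odd}}[a_i]=\rho$. From $b_j=\beta+\sum_{m<j}[a_m]$, and writing $[P]$ for $1$ if $P$ holds and $0$ otherwise,
$$b_j\cdot a_i=[j\ge i]+[j\ge i+2].$$
Indeed, for $i\ge2$ the first term comes from $a_{i-1}$ (present iff $i-1<j$); for $i=1$ it is $\beta\cdot a_1=1$; the second comes from $a_{i+1}$ (present iff $i+1<j$). So $b_j\cdot a_i=1$ iff $j\in\{i,i+1\}$. Now $D_{a_i}(x)=x+(x\cdot a_i)[a_i]$ and $[a_i]=b_i+b_{i+1}$ give the claim. $\square$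

So a class in $H^*(G)$ can be pulled back to $\Gamma_{g,2}$, and its further pullback to $B_n$ is computed inside $S_n$. We need good homology classes of $B_n$, and then good classes in $H^*(G)$.

## 4. Homology operations and the classes $x_k$

Let $e_i$ be the generator of $H_i(\mathbb Z/2)$ and $t$ that of $H^1(\mathbb Z/2)$. Then $H^*(V_k)=\mathbb F_2[t_1,\dots,t_k]$, and $e_{i_1}\otimes\dots\otimes e_{i_k}$ reads off the coefficient of $t_1^{i_1}\cdots t_k^{i_k}$.

**Definition (dual squares).** $Sq^s_*:H_N\to H_{N-s}$ is the dual of $Sq^s:H^{N-s}\to H^N$. It is zero if $2s>N$, because $Sq^sw=0$ when $s>|w|$. It satisfies the Cartan formula $Sq^s_*(x\times y)=\sum_{a+b=s}Sq^a_*x\times Sq^b_*y$. *Example:* $Sq^1t=t^2$, so $Sq^1_*e_2=e_1$.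

**Definition (operations).** Let $*$ be the product on $\bigoplus_mH_*(S_m)$ from $S_a\times S_b\to S_{a+b}$; it is commutative. The wreath product $\mathbb Z/2\wr K$ is $(K\times K)\rtimes\mathbb Z/2$ with $\mathbb Z/2$ swapping factors. A class $z\in H_q(K)$ gives classes $e_i\otimes z\otimes z\in H_{2q+i}(\mathbb Z/2\wr K)$. For $z\in H_q(S_m)$, let $Q_iz\in H_{2q+i}(S_{2m})$ be the image of $e_i\otimes z\otimes z$ under $\mathbb Z/2\wr S_m\to S_{2m}$. Put $Q^rz=Q_{r-q}z$, which is $0$ if $r<q$. Then $Q_0z=z*z$. *Example:* if $z_0\in H_0(S_1)$ is the generator, then $Q_1z_0=e_1\in H_1(S_2)$.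

We use three standard facts; for the first two see [CLM].

**(F1) Cartan.** $Q_i(y*z)=\sum_{a+b=i}Q_ay*Q_bz$. Hence $Q_i(y*y)=0$ for $i$ odd: the terms for $(a,b)$ and $(b,a)$ are equal and $a\neq b$, so they cancel in pairs.

**(F2) Nishida.** $Sq^s_*Q^r=\sum_i\binom{r-s}{s-2i}Q^{r-s+i}Sq^i_*$.

**(F3) Diagonal.** Let $d:\mathbb Z/2\times K\to\mathbb Z/2\wr K$ be the diagonal inclusion and $z\in H_q(K)$. Then
$$d_*(e_r\otimes z)=\sum_je_{r+2j-q}\otimes Sq^j_*z\otimes Sq^j_*z .$$
(May, *A general algebraic approach to Steenrod operations*, Prop. 9.1.) This is dual to Steenrod's formula $d^*P(w)=\sum_it^{|w|-i}Sq^iw$, as follows, for $K$ finite. $H^*(\mathbb Z/2\wr K)$ is spanned by the classes $t^aP(w)$ and by transfers of $w\otimes w'$ from $K\times K$.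

Pair $t^aP(w)$ with the left side. This gives $\langle\sum_it^{a+|w|-i}Sq^iw,\,e_r\otimes z\rangle$. Only $i=q-|w|$ matters; it requires $a=r+2i-q$ and contributes $\langle w,Sq^i_*z\rangle$. The right side pairs to the same value, since $\langle t^aP(w),e_b\otimes u\otimes u\rangle$ is $\langle w,u\rangle^2=\langle w,u\rangle$ if $a=b$ and $0$ otherwise.

A transfer pairs to $0$ with both sides. By the double coset formula its pullback under $d$ is a transfer from $K$ to $\mathbb Z/2\times K$, which vanishes because restriction to $K$ is onto and the index is $2$. On $e_b\otimes u\otimes u$ it vanishes for $b>0$, and for $b=0$ it gives $2\langle w,u\rangle\langle w',u\rangle=0$.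

**The classes $x_k$.** Let $C_m(\mathbb R^d)$ be the space of unordered configurations of $m$ points in $\mathbb R^d$. Then $C_m(\mathbb R^2)$ is a $K(B_m,1)$, $C_m(\mathbb R^\infty)$ is a $K(S_m,1)$, and the inclusion induces $\iota$. Placing two configurations in small discs around the antipodal points $\pm\theta$ gives the little 2-discs map $S^1\times_{\mathbb Z/2}C_m(\mathbb R^2)^2\to C_{2m}(\mathbb R^2)$. If $c$ is a mod 2 cycle, so is $e_1\otimes c\otimes c$: the boundary of the 1-cell consists of two 0-cells exchanged by $\mathbb Z/2$, and the swap preserves $c\otimes c$, so the two boundary terms cancel. Let $x_0\in H_0(B_1)$ be the generator, and let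
$$x_k\in H_{2^k-1}(B_{2^k})\quad\text{be the image of }e_1\otimes x_{k-1}\otimes x_{k-1}.$$
*Example:* $x_1$ is represented by the loop in which two points make a half-turn about each other, so it is the class of $\sigma_1\in B_2$. Products of these classes are taken via $B_a\times B_b\to B_{a+b}$. For example, $x_0^{n-4}x_1^2\in H_2(B_n)$ is the class of the torus $\langle\sigma_1,\sigma_3\rangle$.

The same construction over $\mathbb R^\infty$, with $S^\infty$ for $S^1$, is the map $\mathbb Z/2\wr S_m\to S_{2m}$. So $z_k:=\iota_*x_k$ satisfies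
$$z_k=Q_1z_{k-1}=Q^{2^{k-1}}z_{k-1},\qquad|z_k|=2^k-1. \tag{1}$$

## 5. The class $z_k$ lives on a regular elementary abelian subgroup

To evaluate cohomology classes on $z_k$ we want it to come from a small group. Let $\mathrm{reg}_k:V_k\to S_{2^k}$ be the regular representation and
$$\varepsilon_k=e_{2^{k-1}}\otimes e_{2^{k-2}}\otimes\dots\otimes e_1\in H_{2^k-1}(V_k).$$

Two cases by hand show what happens. For $k=2$, (F3) with $K=S_2$, $z=e_1$, $r=2$, $q=1$ gives $d_*(e_2\otimes e_1)=e_1\otimes e_1\otimes e_1$, because $Sq^j_*e_1=0$ for $j\ge1$. So $\mathrm{reg}_{2*}\varepsilon_2=Q_1z_1=z_2$. For $k=3$, (F3) with $r=4$, $q=3$, $z=z_2$ gives after mapping to $S_8$ the term $Q_1z_2=z_3$ for $j=0$, but also a correction $Q_3(Sq^1_*z_2)$ for $j=1$. By (F2), $Sq^1_*z_2=Sq^1_*Q^2z_1=\binom11Q^1z_1=z_1*z_1$, which is not zero in any obvious way. But it is a square, so $Q_3(z_1*z_1)=0$ by (F1). This is the general pattern.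

**Lemma 3.** $z_k=\mathrm{reg}_{k*}\,\varepsilon_k$.

*Proof.* **Step 1: for $s\ge1$, $Sq^s_*z_k$ is $0$ or a $*$-square.** For $k=0$ the degree is $0$ and $Sq_*^sz_0=0$. Let $k\ge1$ and $r=2^{k-1}$, so $|z_{k-1}|=r-1$ and $|z_k|=2r-1$. If $s\ge r$, then $2s>2r-1$ and $Sq^s_*z_k=0$. So let $1\le s\le r-1$; the binomial coefficients in (F2) are then ordinary ones. The $i$-th term of $Sq^s_*Q^rz_{k-1}$ is
$$\tbinom{r-s}{s-2i}\,Q^{r-s+i}(Sq^i_*z_{k-1}),\qquad |Sq^i_*z_{k-1}|=r-1-i,\qquad Q^{r-s+i}=Q_{2i+1-s}\text{ on this degree}.$$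
It vanishes if $s>2i+1$, since the lower index is negative, and if $s<2i$, by the binomial coefficient. For given $s$ this leaves one $i$. If $s=2i+1$, the operation is $Q_0$ and the term is a multiple of a square. If $s=2i$, then $i\ge1$ and the term is a multiple of $Q_1(Sq^i_*z_{k-1})$; by induction $Sq^i_*z_{k-1}$ is $0$ or $y*y$, and $Q_1(0)=0$, $Q_1(y*y)=0$ by (F1).

**Step 2: induction for the lemma.** The case $k=0$ is trivial. Let $k\ge1$, $m=2^{k-1}$. Up to conjugation, $\mathrm{reg}_k$ is the composite
$$\mathbb Z/2\times V_{k-1}\to\mathbb Z/2\times S_m\xrightarrow{\ d\ }\mathbb Z/2\wr S_m\to S_{2m},$$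
since $V_k$ acts on $\mathbb Z/2\times V_{k-1}$ by translations. By induction the first map sends $\varepsilon_k=e_m\otimes\varepsilon_{k-1}$ to $e_m\otimes z_{k-1}$. Apply (F3) with $r=m$ and $q=m-1$:
$$\mathrm{reg}_{k*}\,\varepsilon_k=\sum_{i\ge0}Q_{1+2i}(Sq^i_*z_{k-1}).$$
For $i\ge1$ the argument is $0$ or a square by Step 1, and $1+2i$ is odd, so the term vanishes by (F1). The term $i=0$ is $Q_1z_{k-1}=z_k$. $\square$

## 6. A product over characters, and a sum to replace it

There is an obvious cohomology class that detects $z_k$. Let $P_n$ be the real permutation representation of $S_n$, $n=2^k$. Restricted to $V_k$ it is the sum of all characters $\ell\in V_k^*=H^1(V_k)$, so its total Stiefel–Whitney class is $\prod_\ell(1+\ell)$, and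
$$w_{n-1}(P_n)|_{V_k}=\prod_{\ell\ne0}\ell .$$
The coefficient of $t_1^{2^{k-1}}t_2^{2^{k-2}}\cdots t_k$ here is $1$. Indeed exactly $2^{k-1}$ factors involve $t_1$, so $t_1$ must be chosen in each of them. The remaining factors are the nonzero linear forms in $t_2,\dots,t_k$; of these $2^{k-2}$ involve $t_2$; and so on. By Lemma 3, $\langle w_{n-1}(P_n),z_k\rangle=1$.

If $P_n$ were the restriction of a real representation of $\Gamma_{g,2}$, we would be done. It is not, when $g\ge3$. Its first Stiefel–Whitney class would be a homomorphism $\Gamma_{g,2}\to\mathbb F_2$ whose value on $D_{a_1}$ is that of $w_1(P_n)$ on the transposition $\iota(\sigma_1)$, namely $1$. But $D_{a_1}$ is zero in $H_1(\Gamma_{g,2};\mathbb Z)$ by Lemma 1. The reason is visible in Section 3: the group $G$ preserves $M$ and $\rho$, but not the basis $b_1,\dots,b_n$ that $P_n$ needs.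

We need a class on $G$ built from $M$ and $\rho$ alone, with the same pairing. For $k=2$ compare
$$\prod_{\ell\ne0}\ell=t_1t_2(t_1+t_2)=t_1^2t_2+t_1t_2^2,\qquad\sum_\ell\ell^3=t_1^3+t_2^3+(t_1+t_2)^3=t_1^2t_2+t_1t_2^2 .$$
The product can be traded for a sum of powers.

**Lemma 4.** Let $k\ge1$ and $D=2^k-1$. Then $\big\langle\sum_{\ell\in V_k^*}\ell^D,\varepsilon_k\big\rangle=1$.

*Proof.* Write $\ell=\sum_ic_it_i$ with $c_i\in\mathbb F_2$. Since $D=1+2+\dots+2^{k-1}$,
$$\ell^D=\prod_{s=0}^{k-1}\ell^{2^s}=\prod_{s=0}^{k-1}\sum_ic_it_i^{2^s}.$$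
Expanding means choosing an index $i(s)$ for each $s$; the exponent of $t_i$ is then the sum of the $2^s$ with $i(s)=i$. It equals $2^{k-i}$ for every $i$ only if $\{s:i(s)=i\}=\{k-i\}$ for every $i$, by uniqueness of binary expansions. So the coefficient of $\prod_it_i^{2^{k-i}}$ in $\ell^D$ is $\prod_ic_i$. Summing over all $(c_1,\dots,c_k)\in\mathbb F_2^k$ gives $1$, from $c_1=\dots=c_k=1$. $\square$

Sums over fixed points are what transfers produce. Recall that for a subgroup $K$ of a finite group $G$ the transfer $\mathrm{tr}_K^G:H^*(K)\to H^*(G)$ satisfies $\mathrm{tr}_K^G\mathrm{res}^G_K=[G:K]$ and the Mackey double coset formula.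

**Lemma 5.** Let a finite group $G$ act on a finite set $Y$. For each $y\in Y$ let $\kappa_y\in H^d(G_y)$ be a class of the stabilizer, compatible with conjugation: $\kappa_{gy}$ pulls back to $\kappa_y$ under $G_y\to G_{gy}$, $T\mapsto gTg^{-1}$. Put $c=\sum_{[y]\in Y/G}\mathrm{tr}^G_{G_y}\kappa_y\in H^d(G)$. For every elementary abelian 2-subgroup $A\le G$,
$$c|_A=\sum_{y\in Y^A}\kappa_y|_A. \tag{2}$$

*Proof.* The double cosets $A\backslash G/G_y$ correspond to the $A$-orbits in $Gy$, so the Mackey formula and the compatibility give $c|_A=\sum_{[y]\in Y/A}\mathrm{tr}^A_{A_y}(\kappa_y|_{A_y})$. If $A_y=A$, the term is $\kappa_y|_A$. If $A_y\ne A$, then $A_y$ is a direct factor of $A$, so restriction $H^*(A)\to H^*(A_y)$ is onto. Write $\kappa_y|_{A_y}=\mathrm{res}\,\tilde\kappa$; then the term is $[A:A_y]\,\tilde\kappa=0$, since the index is even. $\square$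

*Example.* Let $G=S_3$ act on $Y=\{1,2,3\}$, with $\kappa_y\in H^1(G_y)$ the nonzero class of $G_y\cong\mathbb Z/2$. For $A=\langle(12)\rangle$ only $y=3$ is fixed, so $c|_A$ is the nonzero class, and $c$ is the sign class of $S_3$.

## 7. Affine functions on $V_k$: proof of Theorem A(1)

Let $n=2g+2=2^k$ and $D=2^k-1=2g+1$. We need a $G$-set whose $V_k$-fixed points are the linear forms $\ell$. Functions on $V_k$ modulo constants do this: the fixed ones are the affine functions modulo constants.

**Step 1: a class on $G$.** Let $Y=M/\langle\rho\rangle$. If $T\in G$ fixes $\bar h\in Y$, then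
$$Th-h=\lambda_{\bar h}(T)\,\rho,\qquad\lambda_{\bar h}(T)\in\mathbb F_2 .$$
Because $T\rho=\rho$, this does not change when $h$ is replaced by $h+\rho$. It is a homomorphism on $G_{\bar h}$: $TT'h=T(h+\lambda_{\bar h}(T')\rho)=h+(\lambda_{\bar h}(T)+\lambda_{\bar h}(T'))\rho$. It is compatible with conjugation: for $S\in G$, $STS^{-1}(Sh)-Sh=S(Th-h)=\lambda_{\bar h}(T)\rho$. Put $\kappa_{\bar h}=\lambda_{\bar h}^D\in H^D(G_{\bar h})$, and let $c\in H^D(G)$ be the class of Lemma 5.

**Step 2: reduce to $V_k$.** By Lemma 2, (1) and Lemma 3,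
$$\langle c|_{\Gamma_{g,2}},\phi_*x_k\rangle=\langle c|_{S_n},\iota_*x_k\rangle=\langle c|_{S_n},z_k\rangle=\langle c|_{V_k},\varepsilon_k\rangle .$$

**Step 3: fixed points.** As a $V_k$-module, $M$ is the space of functions $h:V_k\to\mathbb F_2$ with the translation action, because $V_k$ permutes the basis $b_j$ regularly; and $\rho=\sum b_j$ is the constant function $1$. The class $\bar h$ is fixed iff for every $v$ the difference $h(x+v)-h(x)$ is a constant $\ell(v)$. Then $\ell(v+w)=\big(h(x+v+w)-h(x+w)\big)+\big(h(x+w)-h(x)\big)=\ell(v)+\ell(w)$, so $\ell\in V_k^*$, and $h(x)=h(0)+\ell(x)$. Conversely $h=\ell+\text{const}$ is fixed modulo $\rho$, with $\lambda_{\bar h}|_{V_k}=\ell$. So $Y^{V_k}$ corresponds bijectively to $V_k^*$.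

**Step 4: evaluate.** By (2), $c|_{V_k}=\sum_\ell\ell^D$, and by Lemma 4 its pairing with $\varepsilon_k$ is $1$. So $\phi_*x_k\ne0$ in $H_{2g+1}(\Gamma_{g,2};\mathbb F_2)$. $\blacksquare$

## 8. Two blocks: proof of Theorem A(2)

Let $n=2^k+2^l$ with $k>l\ge1$, $D=2^k-1$, $D'=2^l-1$. The natural candidate is $x_kx_l\in H_{D+D'}(B_n)$. Let $A=V_k\times V_l\subset S_{2^k}\times S_{2^l}\subset S_n$, acting regularly on blocks $X,X'$ with $X\sqcup X'=\{1,\dots,n\}$. Since $\iota_*(x_kx_l)=z_k*z_l$, Lemmas 2 and 3 give, for every $c\in H^{D+D'}(G)$,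
$$\langle c|_{\Gamma_{g,2}},\phi_*(x_kx_l)\rangle=\langle c|_A,\varepsilon_k\otimes\varepsilon_l\rangle. \tag{3}$$

The construction of Section 7 now gives nothing. Write $h=(f,f')$ on $X\sqcup X'$. For $\bar h\in M/\langle\rho\rangle$ to be fixed, each difference under $(v,w)\in A$ must be one constant on all of $X\sqcup X'$. Taking $w=0$, the difference vanishes on $X'$, so it vanishes on $X$, and $f$ is constant. Likewise $f'$ is constant. Then $\lambda_{\bar h}|_A=0$ for every fixed $\bar h$, and (2) gives $0$ for any positive power of $\lambda_{\bar h}$. We should allow different constants on the two blocks, that is, work modulo $1_X$ and $1_{X'}$. The group $G$ does not know these vectors, so we make a vector $a$ part of the data.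

**Step 1: a class on $G$.** Let
$$Y=\{(a,\bar h):a\in M\setminus\{0,\rho\},\ \bar h\in M/\langle a,\rho\rangle\},\qquad a'=a+\rho .$$
An element $T$ of the stabilizer of $(a,\bar h)$ fixes $a$ and $\rho$, hence $a'$. Since $a,a'$ form a basis of $\langle a,\rho\rangle$, we may write
$$Th-h=\lambda(T)\,a+\lambda'(T)\,a' .$$
As $T$ fixes $a$ and $a'$, the functions $\lambda,\lambda'$ are homomorphisms to $\mathbb F_2$ independent of the lift $h$, by the computation of Section 7. They are compatible with conjugation because $S\in G$ sends $a'$ to $Sa+\rho=(Sa)'$. Put $\kappa=\lambda^D\lambda'^{D'}$ and let $c\in H^{D+D'}(G)$ be the class of Lemma 5.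

**Step 2: fixed points of $A$.** We need $a\in M^A=\langle1_X,1_{X'}\rangle$ and $a\ne0$, $a\neq\rho=1_X+1_{X'}$. So $a=1_X$ or $a=1_{X'}$, and in both cases $\langle a,\rho\rangle=\langle1_X,1_{X'}\rangle$. Then $\bar h$ with $h=(f,f')$ is fixed iff all translation differences of $f$ and of $f'$ are constant. As in Section 7 this means $f=\ell+\text{const}$, $f'=\ell'+\text{const}$ with $\ell\in V_k^*$, $\ell'\in V_l^*$. So for each of the two $a$, the fixed $\bar h$ correspond bijectively to pairs $(\ell,\ell')$, and $Th-h=\ell(v)1_X+\ell'(w)1_{X'}$ for $T=(v,w)$. For $a=1_X$ this says $(\lambda,\lambda')=(\ell,\ell')$; for $a=1_{X'}$ it says $(\lambda,\lambda')=(\ell',\ell)$.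

**Step 3: evaluate.** By (2),
$$c|_A=\sum_{\ell,\ell'}\ell^D\ell'^{D'}+\sum_{\ell,\ell'}\ell'^D\ell^{D'} .$$
The second sum has degree $D'$ in the variables of $V_k$, while $\varepsilon_k$ has degree $D\neq D'$; so it pairs to $0$ with $\varepsilon_k\otimes\varepsilon_l$. The first is $\big(\sum_\ell\ell^D\big)\big(\sum_{\ell'}\ell'^{D'}\big)$ and pairs to $1\cdot1=1$ by Lemma 4. By (3), $\phi_*(x_kx_l)\ne0$ in degree $D+D'=n-2=2g$. $\blacksquare$

## 9. Genus three: all of $H_*(B_8;\mathbb F_2)$ inside $Sp_6(\mathbb F_2)$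

We turn to Theorem B. Let $H=H_1(\Sigma_3;\mathbb F_2)=H_1(\Sigma_{3,2};\mathbb F_2)/\rho$ with its symplectic form, and let
$$\psi:B_8\to\Gamma_{3,2}\to\Gamma_3\to Sp(H)=Sp_6(\mathbb F_2).$$
With $\alpha_i\in H$ the class of $a_i$, $\psi(\sigma_i)$ is the transvection $T_{\alpha_i}$, where $T_\alpha(x)=x+(x\cdot\alpha)\alpha$. The vectors $\alpha_1,\alpha_3,\alpha_5,\alpha_7$ are mutually orthogonal. Since the $[a_i]$ are independent and $\rho=[a_1]+[a_3]+[a_5]+[a_7]$, their only linear relation is $\alpha_1+\alpha_3+\alpha_5+\alpha_7=0$. In particular they are nonzero and pairwise distinct. If $\psi_*$ is injective in some degree, so is $\phi_*$.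

**Step 1: a basis of $H_*(B_8)$ and its dual squares.** By Fuks (1970) and F. Cohen [CLM, Ch. III], $\bigoplus_mH_*(B_m;\mathbb F_2)=\mathbb F_2[x_0,x_1,x_2,\dots]$. The monomials on $8$ strands are, by degree:

* degrees 0, 1, 2: $x_0^8$; $x_0^6x_1$; $x_0^4x_1^2$;
* degree 3: $x_0^2x_1^3$ and $x_0^4x_2$;
* degree 4: $x_1^4$ and $x_0^2x_1x_2$;
* degrees 5, 6, 7: $x_1^2x_2$; $x_2^2$; $x_3$.

We claim $Sq^1_*x_k=x_{k-1}^2$ for $k\ge2$. By (F2) with $s=1$ only $i=0$ contributes, and $Sq^1_*z_k=(2^{k-1}-1)\,Q^{2^{k-1}-1}z_{k-1}=z_{k-1}*z_{k-1}$, because $|z_{k-1}|=2^{k-1}-1$ and the coefficient is odd. Now $\bigoplus_mH_*(S_m)$ is a polynomial algebra whose generators include $[1]=z_0$ and all $Q^I[1]$ with $I$ admissible ($i_j\le2i_{j+1}$) of positive excess ($i_1-i_2-i_3-\dots>0$) [CLM, Ch. I]. The sequence $(2^{k-1},\dots,2,1)$ is admissible of excess $2^{k-1}-(2^{k-1}-1)=1$, so the $z_k=Q^{2^{k-1}}\cdots Q^2Q^1[1]$ are distinct polynomial generators. Hence the ring homomorphism $\iota_*$ is injective, and the claim follows. Also $Sq^1_*x_1=0$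 and $Sq^1_*x_0=0$. By the Cartan formula,
$$Sq^1_*(x_0^4x_2)=x_0^4x_1^2,\quad Sq^1_*(x_0^2x_1x_2)=x_0^2x_1^3,\quad Sq^1_*(x_1^2x_2)=x_1^4,\quad Sq^1_*x_3=x_2^2,$$
$$Sq^2_*(x_2^2)=2\,x_2\,Sq^2_*x_2+(Sq^1_*x_2)^2=x_1^4,\qquad Sq^1_*(x_0^2x_1^3)=0,\quad Sq^1_*(x_1^4)=0 .$$
So it is enough to understand the tori: $x_0^{8-2k}x_1^k$ is the fundamental class of $\mathbb Z^k=\langle\sigma_1,\sigma_3,\dots,\sigma_{2k-1}\rangle$. Write $H^*(\mathbb Z^k)=\Lambda[y_1,\dots,y_k]$, $y_i^2=0$.

**Step 2: a real representation of $Sp_6(\mathbb F_2)$.** The aim is to use Stiefel–Whitney classes, now of a representation defined on the whole symplectic group. Let $Q$ be the root lattice of $E_7$. It is even, and the form mod 2 on $Q/2Q$ has a one-dimensional radical; the quotient $\bar Q$ is symplectic of dimension $6$. The Weyl group $W=W(E_7)$ is $\{\pm1\}\times W^+$ with $W^+=W\cap SO(7)$, and the action on $\bar Q$ gives an isomorphism $W^+\cong Sp_6(\mathbb F_2)$ (Bourbaki, *Lie*, Ch. VI, §4, Exercise 3). Identify $\bar Q$ with $H$ by an isometry.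

For a root $\gamma$, $s_\gamma(x)=x-(x,\gamma)\gamma$ acts on $\bar Q$ as $T_{\bar\gamma}$, and so does $-s_\gamma$, which has determinant $1$ and lies in $W^+$. The $63$ elements $-s_\gamma$ are distinct and nontrivial, so the isomorphism makes the $T_{\bar\gamma}$ into $63$ distinct nontrivial transvections. As $H$ has $63$ nonzero vectors, each of them is $\bar\gamma$ for exactly one pair $\pm\gamma$. So we have
$$R:Sp_6(\mathbb F_2)\to SO(7),\qquad R(T_{\bar\gamma})=-s_\gamma .$$
If $\bar\gamma,\bar\delta$ are distinct and orthogonal, then $(\gamma,\delta)$ is even and $\gamma\ne\pm\delta$. Roots have norm $2$, so $|(\gamma,\delta)|<2$, and thus $(\gamma,\delta)=0$.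

Pull $R$ back to $\mathbb Z^k$, $2\le k\le4$. The $i$-th generator acts as $-s_{\gamma_i}$ with $\gamma_1,\dots,\gamma_k$ mutually orthogonal. Put $s=\sum_iy_i$; then $s^2=0$. On the line of $\gamma_i$, the $j$-th generator acts by $-1$ for $j\ne i$ and by $+1$ for $j=i$, so the character is $s+y_i$. On the orthogonal complement, of dimension $7-k$, every generator acts by $-1$ and the character is $s$. Hence
$$w(R)=(1+s)^{7-k}\prod_{i=1}^k(1+s+y_i). \tag{4}$$
Let $u=1+s$, so $u^2=1$, and let $E_i$ be the elementary symmetric functions of the $y_j$; then $s=E_1$ and $E_1E_2=3E_3=E_3$.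

**Step 3: $\psi_*(x_0^4x_1^2)\ne0$ and $\psi_*(x_1^4)\ne0$.** For $k=2$, $s+y_1=y_2$ and $s+y_2=y_1$, so (4) gives
$$w(R)=(1+s)(1+y_1)(1+y_2)=(1+s)(1+s+y_1y_2)=1+y_1y_2 .$$
For $k=4$, $\prod(u+y_i)=1+uE_1+E_2+uE_3+E_4$ and $(1+s)^3=u$, so
$$w(R)=u+E_1+uE_2+E_3+uE_4=1+E_2+E_1E_2+E_3+E_4+E_1E_4=1+E_2+E_4,$$
since $u+E_1=1$, $E_1E_2=E_3$ and $E_1E_4=0$. So $w_2$, respectively $w_4$, evaluates to $1$ on the torus class.

The case $k=2$ alone disproves vanishing a second time, independently of Theorem A: the torus of the two commuting twists $D_{a_1},D_{a_3}$ is nonzero in $H_2(\Gamma_{3,2};\mathbb F_2)$.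

For $k=3$ the same method fails. Here $(1+s)^4=1$ and
$$w(R)=\prod_{i=1}^3(u+y_i)=u+E_1+uE_2+E_3=1+E_2+E_1E_2+E_3=1+E_2 ,$$
so $w_3(R)$ vanishes on the 3-torus. As $w_1(R)=0$, no other polynomial in the $w_i(R)$ has degree $3$. For $x_0^2x_1^3$ we go back to transfers.

**Step 4: $\psi_*(x_0^2x_1^3)\ne0$.** Let $E$ be the space of even subsets of $\{1,\dots,6\}$ modulo the full set, with form $|P\cap P'|$ mod 2. It is symplectic of dimension $4$, and its $15$ nonzero vectors are represented by the $15$ pairs $\{i,j\}$. The transposition $(ij)$ acts as $P\mapsto P+|P\cap\{i,j\}|\{i,j\}$, the transvection of $\{i,j\}$. A permutation fixing all pairs is the identity, and $|Sp_4(\mathbb F_2)|=720=|S_6|$, so $Sp_4(\mathbb F_2)\cong S_6$, with transvections corresponding to transpositions. Distinct orthogonal vectors correspond to disjoint transpositions. Let $w_3\in H^3(Sp_4(\mathbb F_2))$ be the third Stiefel–Whitney class of the 6-dimensional permutation representation.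

For $0\neq a\in H$ let $\pi_a:\mathrm{Stab}(a)\to Sp(a^\perp/a)\cong Sp_4(\mathbb F_2)$. The last isomorphism comes from an isometry $a^\perp/a\cong E$, and another choice changes it by an inner automorphism, which acts trivially on cohomology. So $\kappa_a=\pi_a^*w_3$ is well defined, and compatible with conjugation because $S\in Sp(H)$ induces an isometry $a^\perp/a\to(Sa)^\perp/Sa$. Let $c_3\in H^3(Sp_6(\mathbb F_2))$ be the class of Lemma 5 for $Y=H\setminus0$.

Put $f_1=\alpha_1$, $f_2=\alpha_3$, $f_3=\alpha_5$, which are independent and mutually orthogonal, and $t_i=T_{f_i}$ (so from here on $t_i$ denotes a group element). A product $\prod t_i^{\epsilon_i}$ acts by $x\mapsto x+\sum\epsilon_i(x\cdot f_i)f_i$, which is the identity only if all $\epsilon_i=0$. So $A=\langle t_1,t_2,t_3\rangle\cong(\mathbb Z/2)^3$. Let $y_1,y_2,y_3\in H^1(A)$ be the dual classes; now $y_i^2\ne0$. The torus class maps to $e_1\otimes e_1\otimes e_1\in H_3(A)$, so it reads off the coefficient of $y_1y_2y_3$. A vector $a$ is fixed by $A$ iff $a\cdot f_i=0$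 for all $i$. The span $U=\langle f_1,f_2,f_3\rangle$ is Lagrangian, so $Y^A=U^\perp\setminus0=U\setminus0$. By (2) we sum over seven vectors. On $a^\perp/a$, $t_i$ acts as the transvection of $\bar f_i$.

* $a=f_i$. Then $\bar f_i=0$ and $t_i$ acts trivially, so $\kappa_a|_A$ does not involve $y_i$. Contribution $0$.
* $a=f_i+f_j$, with $m$ the third index. Then $\bar f_i=\bar f_j$, so $t_i$ and $t_j$ act equally and $\kappa_a|_A$ is a cubic polynomial in $y_i+y_j$ and $y_m$. The only cubic monomial in these that could contain $y_iy_jy_m$ is $(y_i+y_j)^2y_m=(y_i^2+y_j^2)y_m$, and it does not. Contribution $0$.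
* $a=f_1+f_2+f_3$. Then the $\bar f_i$ are distinct, nonzero and mutually orthogonal, so the $t_i$ act as three disjoint transpositions. The permutation representation splits into three 2-dimensional ones, the $i$-th being the sum of the trivial character and $y_i$, so $w=\prod(1+y_i)$ and $w_3=y_1y_2y_3$. Contribution $1$.

The total is $1$, so $c_3$ evaluates to $1$ on $\psi_*(x_0^2x_1^3)$.

**Step 5: injectivity in degrees other than one.** The map $\psi_*$ commutes with $Sq^i_*$. Degree $0$ is clear, and degree $2$ is Step 3. In degree $3$, suppose $\psi_*(\mu x_0^2x_1^3+\nu x_0^4x_2)=0$. Applying $Sq^1_*$ gives $\nu\,\psi_*(x_0^4x_1^2)=0$, so $\nu=0$ by Step 3, and then $\mu=0$ by Step 4. In degree $4$, suppose $\psi_*(\mu x_1^4+\nu x_0^2x_1x_2)=0$. Applying $Sq^1_*$ gives $\nu\,\psi_*(x_0^2x_1^3)=0$, so $\nu=0$ by Step 4, and then $\mu=0$ by Step 3.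

In degree $5$, $Sq^1_*\psi_*(x_1^2x_2)=\psi_*(x_1^4)\ne0$. In degree $6$, $Sq^2_*\psi_*(x_2^2)=\psi_*(x_1^4)\ne0$. In degree $7$, $Sq^1_*\psi_*(x_3)=\psi_*(x_2^2)\ne0$. Each of these three groups is one-dimensional, and $H_i(B_8)=0$ for $i\ge8$. So $\psi_*$, and therefore $\phi_*$, is injective in every degree $i\ne1$.

**Step 6: degree one.** Here $\phi_*=0$ by Lemma 1, and hence $\psi_*=0$, since $\psi$ factors through $\phi$. $\blacksquare$
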